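\title{A locally finite $2$-group without Property $(\mathrm{BP}_0)$}

\begin{abstract}
A locally compact group has Property $(\mathrm{BP}_0)$ if every affine isometric action on a Hilbert space, whose linear part has all its matrix coefficients vanishing at infinity, either has a fixed point or is metrically proper. We show that not every amenable group has this property: there is a countable locally finite $2$-group with such an action that has unbounded orbits and in which an infinite subgroup fixes a point. The group is built as an increasing union of finite $2$-groups, together with a conditionally negative definite function that is extended from each group to the next by means of coset graphs of large girth. The same group has actions of the same kind on $L^p([0,1])$ for $1\le p<\infty$. In the positive direction, a discrete group with an ascending normal series with finite or abelian factors satisfies the dichotomy on every reflexive Banach space.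
\end{abstract}

\section{Introduction}

Throughout, groups are locally compact, and $g\to\infty$ in $G$ means that $g$ leaves every compact subset of $G$ (every finite subset, if $G$ is discrete). Let $V$ be a Banach space. A continuous isometric linear representation $\pi$ of $G$ on $V$ is a \emph{$C_0$-representation} if all its matrix coefficients vanish at infinity: $\langle\pi(g)v,w\rangle\to0$ as $g\to\infty$, for every $v\in V$ and $w\in V^*$. A continuous \emph{affine isometric action} $\alpha$ of $G$ on $V$ has the form $\alpha(g)v=\pi(g)v+b(g)$, where $\pi$ is a continuous isometric linear representation, the \emph{linear part} of $\alpha$, and $b\colon G\to V$ is a continuous \emph{$1$-cocycle}: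
\[
b(gh)=b(g)+\pi(g)b(h)\qquad(g,h\in G).
\]
Thus $b(g)=\alpha(g)0$. The action is \emph{metrically proper}, or proper for short, if $\|\alpha(g)v\|\to\infty$ as $g\to\infty$ for some $v\in V$; since $\|\alpha(g)v-b(g)\|=\|v\|$, this then holds for every $v$.

\begin{definition}
The group $G$ has \emph{Property $(\mathrm{BP}_0^V)$} if every continuous affine isometric action of $G$ on $V$ whose linear part is a $C_0$-representation either has a fixed point or is metrically proper. It has \emph{Property $(\mathrm{BP}_0)$} if it has $(\mathrm{BP}_0^{\mathcal H})$ for every Hilbert space $\mathcal H$; that is, if the dichotomy holds for all actions on Hilbert spaces whose linear part is a unitary $C_0$-representation.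
\end{definition}

If $\alpha$ fixes $v$, then $\|b(g)-v\|=\|v\|$ and $b$ is bounded; if $\alpha$ is proper, then $\|b\|$ tends to infinity. The property excludes everything in between. Both extremes occur already for $\mathbb Z$ acting on $\ell^2(\mathbb Z)$ by the shift $\pi$, which is $C_0$: the cocycle $0$ has a fixed point, and the cocycle
\begin{equation}\label{eq:halfline}
b(n)=\mathbf 1_{\mathbb N}-\pi(n)\mathbf 1_{\mathbb N}
\end{equation}
has $\|b(n)\|^2=|n|$. Without a condition on the linear part there is no dichotomy: the action of $\mathbb Z^2$ on $\mathbb R$ by the translations $v\mapsto v+n_1$ has no fixed point, and the infinite subgroup $0\times\mathbb Z$ acts trivially. The $C_0$ condition forbids exactly this picture, because an infinite subgroup of a discrete group has no nonzero invariant vector in a $C_0$-representation.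

The following question was posed in \cite{CTV}.

\medskip
\noindent\textbf{Question.} Does every amenable group have Property $(\mathrm{BP}_0)$?
\medskip

There are good reasons to guess that the answer is yes. Finite groups have the property. A short commutation argument gives it for discrete abelian groups, and a variant of the argument passes it from an infinite normal subgroup to the whole group. This covers all discrete solvable groups and more (Theorem~\ref{thm:C}). Elementary amenable groups are built from finite and abelian groups by subgroups, quotients, extensions and directed unions, so one may hope that only a limiting argument is missing. The answer is nevertheless no, and the failure occurs for a directed union of finite groups.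

\begin{theorem}\label{thm:A}
There are a countable discrete group $G$, the increasing union of finite $2$-groups, an infinite elementary abelian $2$-subgroup $H\le G$, and an affine isometric action $\alpha$ of $G$ on a Hilbert space, whose linear part is a unitary $C_0$-representation, such that $H$ fixes $0$ and the orbit $\alpha(G)0$ is unbounded. Hence $\alpha$ has no fixed point and is not metrically proper, and the amenable group $G$ does not have Property $(\mathrm{BP}_0)$.
\end{theorem}

The group $G$ is amenable because its finite subgroups form a F{\o}lner sequence: every finite set $E\subset G$ lies in a finite subgroup $K$, and $EK=K$. It is elementary amenable, and it is locally nilpotent because finite $2$-groups are nilpotent.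

\begin{theorem}\label{thm:B}
For the same pair $(G,H)$ and every $1\le p<\infty$, the group $G$ has an affine isometric action on $L^p([0,1])$ (real or complex) with $C_0$ linear part, such that $H$ fixes $0$ and $G$ has unbounded orbits. So $G$ fails $(\mathrm{BP}_0^{L^p([0,1])})$ for all $1\le p<\infty$.
\end{theorem}

\begin{theorem}\label{thm:C}
Let $G$ be a discrete group with an ascending normal series $1=N_0\le N_1\le\dots\le N_\theta=G$ (indexed by ordinals, every $N_\lambda$ normal in $G$, and $N_\lambda=\bigcup_{\mu<\lambda}N_\mu$ at limit ordinals) all of whose factors $N_{\lambda+1}/N_\lambda$ are finite or abelian. Then $G$ has $(\mathrm{BP}_0^V)$ for every reflexive Banach space $V$.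
\end{theorem}

We prove Theorem~\ref{thm:C} first, in Section~\ref{sec:C}, since it shows what a counterexample has to avoid. Section~\ref{sec:cnd} translates Theorem~\ref{thm:A} into the construction of a function $\Psi$ on $G$ whose mixed second differences vanish at infinity. Section~\ref{sec:reduction} reduces this to an extension step between finite $2$-groups, Proposition~\ref{prop:step}, which is the heart of the paper. We work out its first instance on dihedral groups in Section~\ref{sec:dihedral} and prove it in Sections~\ref{sec:graphs} and~\ref{sec:step}. Section~\ref{sec:Lp} transfers the action to $L^p$ by a Gaussian construction.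

\section{Commuting elements and fixed points}\label{sec:C}

In this section $G$ is a discrete group and $\alpha=(\pi,b)$ is an affine isometric action of $G$ on a Banach space $V$ with $C_0$ linear part. The cocycle relation gives $b(1)=0$ and
\begin{equation}\label{eq:length}
\|b(g^{-1})\|=\|b(g)\|,\qquad\|b(gh)\|\le\|b(g)\|+\|b(h)\|.
\end{equation}
The action fails to be proper exactly when $\{g:\|b(g)\|\le c\}$ is infinite for some $c$. The restriction of $\alpha$ to a subgroup again has $C_0$ linear part.

\begin{lemma}\label{lem:unique}
An infinite subgroup $K\le G$ has at most one fixed point in $V$. Consequently: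
\begin{enumerate}
\item[(i)] if $K$ is normal in $G$, a fixed point of $K$ is fixed by $G$;
\item[(ii)] the stabilizer $L$ of a point $v$ is almost malnormal: if $L\cap xLx^{-1}$ is infinite, then $x\in L$.
\end{enumerate}
\end{lemma}

\begin{proof}
The difference $u$ of two fixed points satisfies $\pi(k)u=u$ for $k\in K$. For $w\in V^*$, let $k\to\infty$ in $\langle u,w\rangle=\langle\pi(k)u,w\rangle$: this gives $\langle u,w\rangle=0$ for all $w$, so $u=0$. For (i), if $K$ fixes $\xi$ then $\alpha(k)\alpha(g)\xi=\alpha(g)\alpha(g^{-1}kg)\xi=\alpha(g)\xi$, so $\alpha(g)\xi=\xi$ by uniqueness. For (ii), the group $L\cap xLx^{-1}$ fixes both $v$ and $\alpha(x)v$.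
\end{proof}

The source of fixed points is the following identity. If $x$ and $n$ commute, then expanding $b(nx)=b(xn)$ gives
\begin{equation}\label{eq:commute}
\alpha(n)b(x)-b(x)=\pi(x)b(n).
\end{equation}
When $x\to\infty$ the right side tends weakly to $0$. So if $G$ is abelian and $b$ stays bounded on an infinite set, a weak cluster point of the vectors $b(x)$ is a fixed point. The next lemma produces commuting elements under a weaker hypothesis.

\begin{lemma}\label{lem:fixed}
Let $V$ be reflexive, let $S\subset G$ be infinite with $\|b(s)\|\le c<\infty$ for all $s\in S$, and let $N\le G$ be a subgroup such that $\{sns^{-1}:s\in S\}$ is finite for each $n\in N$. Then $N$ has a fixed point.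
\end{lemma}

\begin{proof}
Since $V$ is reflexive, the closed ball $\mathcal B$ of radius $2c$ about $0$ is weakly compact. For a finite set $F\subset N$, let $K_F$ be the set of points of $\mathcal B$ fixed by all $\alpha(n)$, $n\in F$. It is weakly closed, because bounded linear maps are weakly continuous, and $K_F\cap K_{F'}=K_{F\cup F'}$. If each $K_F$ is nonempty, then $\bigcap_FK_F$ is nonempty by compactness, and the lemma follows.

Fix $F$. The map $s\mapsto(sns^{-1})_{n\in F}$ takes finitely many values on $S$, so it is constant on an infinite set of distinct elements $s_0,s_1,s_2,\dots$ of $S$. The elements $x_i=s_0^{-1}s_i$ are distinct, they commute with $F$ since $x_inx_i^{-1}=s_0^{-1}(s_0ns_0^{-1})s_0=n$, and $b(x_i)\in\mathcal B$ by \eqref{eq:length}. Let $\xi\in\mathcal B$ be a weak cluster point of the sequence $b(x_i)$. For $n\in F$ and $w\in V^*$, the function $v\mapsto\langle\alpha(n)v-v,w\rangle$ is weakly continuous, and by \eqref{eq:commute} its value at $b(x_i)$ is $\langle\pi(x_i)b(n),w\rangle$, which tends to $0$. Hence it vanishes at $\xi$, and $\xi\in K_F$.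
\end{proof}

Reflexivity cannot be dropped. The shift on $c_0(\mathbb Z)$ is $C_0$ (the dual is $\ell^1(\mathbb Z)$; use dominated convergence), and the cocycle \eqref{eq:halfline} has norm at most $1$ there. A fixed point $\xi$ would make $\xi-\mathbf 1_{\mathbb N}$ shift-invariant, hence constant, which is impossible for $\xi\in c_0(\mathbb Z)$. So $\mathbb Z$ fails $(\mathrm{BP}_0^{c_0(\mathbb Z)})$.

\begin{proposition}\label{prop:FC}
Let $V$ be a reflexive Banach space and $G$ a discrete group.
\begin{enumerate}
\item[(i)] If $G$ is infinite and all its conjugacy classes are finite, then $G$ has $(\mathrm{BP}_0^V)$.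
\item[(ii)] If $N\lhd G$ is infinite and has $(\mathrm{BP}_0^V)$, then $G$ has $(\mathrm{BP}_0^V)$.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $\alpha=(\pi,b)$ have $C_0$ linear part and not be proper, so that $S=\{g:\|b(g)\|\le c\}$ is infinite for some $c$. We must find a fixed point. In case (i), apply Lemma~\ref{lem:fixed} with $N=G$. In case (ii), it suffices by Lemma~\ref{lem:unique}(i) to show that $N$ has a fixed point. If it has none, then $\alpha|_N$ is proper. For $n\in N$ and $s\in S$ we have $sns^{-1}\in N$ and $\|b(sns^{-1})\|\le2c+\|b(n)\|$ by \eqref{eq:length}, so $\{sns^{-1}:s\in S\}$ is finite. Lemma~\ref{lem:fixed} then gives a fixed point of $N$, a contradiction.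
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
If $G$ is finite, the barycenter of an orbit is a fixed point. Otherwise let $\lambda$ be the least ordinal with $N_\lambda$ infinite. We claim that $N_\lambda$ has finite conjugacy classes. If $\lambda=\mu+1$, then $N_\mu$ is finite and $N_\lambda/N_\mu$ is infinite, hence abelian, so every conjugate of $n$ in $N_\lambda$ lies in the finite coset $nN_\mu$. If $\lambda$ is a limit ordinal, every $n\in N_\lambda$ lies in some $N_\mu$ with $\mu<\lambda$, which is finite and normal. By Proposition~\ref{prop:FC}(i) the group $N_\lambda$ has $(\mathrm{BP}_0^V)$, and by (ii) so does $G$.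
\end{proof}

Hilbert spaces are reflexive, so the groups of Theorem~\ref{thm:C} have $(\mathrm{BP}_0)$. Among discrete groups these include the solvable ones (derived series), the hypercentral ones (those whose transfinite upper central series reaches $G$), the hyperabelian ones (those with an ascending normal series with abelian factors), and the FC-hypercentral groups that have a series of this type. By Theorem~\ref{thm:A}, ``hypercentral'' cannot be weakened to ``locally nilpotent'', even for countable $2$-groups.

A discrete counterexample to the Question must therefore have no infinite normal subgroup with finite conjugacy classes. If an infinite subgroup fixes a point, as in Theorem~\ref{thm:A}, the stabilizer of that point is almost malnormal, as a free factor is in a free product. The construction imitates such a product inside finite groups.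

\section{Conditionally negative definite functions}\label{sec:cnd}

An action on a Hilbert space is determined, on the span of the orbit of $0$, by the function $\|b\|^2$. We express the conditions of Theorem~\ref{thm:A} in terms of this function.

A function $\Psi\colon G\to\mathbb R$ on a discrete group is \emph{conditionally negative definite} if $\Psi(1)=0$, $\Psi(x^{-1})=\Psi(x)$, and $\sum_{x,y}u(x)u(y)\Psi(x^{-1}y)\le0$ for every finitely supported $u\colon G\to\mathbb R$ with $\sum_xu(x)=0$. We recall the GNS construction \cite[\S2.10 and App.~C]{BHV}. On the space of such $u$, the form $\langle u,u'\rangle=-\frac12\sum_{x,y}u(x)u'(y)\Psi(x^{-1}y)$ is symmetric, positive semidefinite and invariant under left translation. Dividing by the null space and completing gives a real Hilbert space $\mathcal H_{\mathbb R}$ with an orthogonal representation $\pi$ induced by left translation. The class $b(x)$ of $\delta_x-\delta_1$ is a cocycle, the linear span of $b(G)$ is dense, and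
\begin{equation}\label{eq:GNS}
\|b(x)-b(y)\|^2=\Psi(x^{-1}y).
\end{equation}

For a function $\psi$ on a group and group elements $a,a',x$, put
\[
D_{a,a'}\psi(x)=\psi(a^{-1}x)+\psi(xa')-\psi(a^{-1}xa')-\psi(x).
\]
This is a mixed second difference. It vanishes when the changes of $\psi(x)$ caused by multiplying $x$ on the left by $a^{-1}$ and on the right by $a'$ add up, and it vanishes identically if $a=1$ or $a'=1$.

\begin{proposition}\label{prop:criterion}
Let $G$ be a countable discrete group, $H\le G$ an infinite subgroup, and $\Psi\ne0$ a conditionally negative definite function on $G$ that vanishes on $H$. Suppose that $D_{a,a'}\Psi(x)\to0$ as $x\to\infty$, for all $a,a'\in G$. Then $\mathcal H_{\mathbb R}$ is separable, $\pi$ is a $C_0$-representation, $b$ vanishes on $H$, and $b$ is unbounded.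
\end{proposition}

\begin{proof}
Separability holds because $G$ is countable, and $\|b\|^2=\Psi$ vanishes on $H$. In a real Hilbert space,
\[
2\langle v_1-v_2,v_3-v_4\rangle=\|v_1-v_4\|^2+\|v_2-v_3\|^2-\|v_1-v_3\|^2-\|v_2-v_4\|^2 .
\]
Take $v_1=b(a)$, $v_2=b(1)=0$, $v_3=b(xa')$, $v_4=b(x)$. Since $v_3-v_4=\pi(x)b(a')$, formula \eqref{eq:GNS} gives
\[
\langle b(a),\pi(x)b(a')\rangle=\tfrac12D_{a,a'}\Psi(x)\longrightarrow0\qquad(x\to\infty).
\]
The same follows for vectors $v,v'$ in the span of $b(G)$. Changing $v,v'$ to nearby vectors changes $\langle v,\pi(x)v'\rangle$ by an amount that is small uniformly in $x$, because $\pi(x)$ is isometric. So $\pi$ is $C_0$.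

For $h\in H$, the cocycle relation gives $b(xh)=b(x)$ and $b(hx)=\pi(h)b(x)$, hence $\Psi(xh)=\Psi(hx)=\Psi(x)$. Therefore $D_{a,a'}\Psi(h)=\Psi(a)+\Psi(a')-\Psi(a^{-1}ha')$, and
\begin{equation}\label{eq:additive}
\Psi(a^{-1}ha')\longrightarrow\Psi(a)+\Psi(a')\qquad(h\to\infty\text{ in }H).
\end{equation}
With $a'=a$ this gives $\sup\Psi\ge2\Psi(a)$ for all $a$, so $\sup\Psi\ge2\sup\Psi$. As $\Psi\ge0$ and $\Psi\ne0$, we get $\sup\Psi=\infty$.
\end{proof}

Formula \eqref{eq:additive} is the guide for the construction: across a far-out element $h$ of $H$, the function $\Psi$ must be almost additive, like a length on a free product.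

\section{Reduction to an extension step}\label{sec:reduction}

We build $G$, $H$ and $\Psi$ as limits of finite groups $G_k$, subgroups $C_k$ and functions $\psi_k$. The induction needs a class of functions with more structure than conditional negative definiteness; the reason will appear in Section~\ref{sec:step}.

\begin{definition}
Let $A$ be a finite group. A function $\psi\colon A\to[0,\infty)$ is a \emph{cut function} if there are weights $c_S\ge0$, indexed by the subsets $S\subset A$, such that
\begin{equation}\label{eq:cut}
\psi(a^{-1}a')=\sum_{S\subset A}c_S\,|\mathbf 1_S(a)-\mathbf 1_S(a')|\qquad(a,a'\in A).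
\end{equation}
The set of cut functions on $A$ is denoted by $\mathcal C(A)$.
\end{definition}

So $\psi(a^{-1}a')$ is the total weight of the sets that separate $a$ from $a'$.

\begin{lemma}\label{lem:cut}
Let $\psi\in\mathcal C(A)$.
\begin{enumerate}
\item[(i)] $\psi$ is conditionally negative definite.
\item[(ii)] The weights can be chosen left-invariant: $c_{xS}=c_S$ for all $x\in A$.
\item[(iii)] If $\psi$ vanishes on a subgroup $C$, then every $S$ with $c_S>0$ is a union of cosets $aC$.
\item[(iv)] For every $t>0$, the function $\frac1t(1-e^{-t\psi})$ belongs to $\mathcal C(A)$.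
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Symmetry and $\psi(1)=0$ are visible in \eqref{eq:cut}. Since $|\mathbf 1_S(a)-\mathbf 1_S(a')|=\mathbf 1_S(a)+\mathbf 1_S(a')-2\cdot\mathbf 1_S(a)\mathbf 1_S(a')$, for $\sum u=0$ we get $\sum_{a,a'}u(a)u(a')\psi(a^{-1}a')=-2\sum_Sc_S\bigl(\sum_{a\in S}u(a)\bigr)^2\le0$.

(ii) For $x\in A$ the weights $S\mapsto c_{xS}$ also satisfy \eqref{eq:cut}, because
\[
\sum_Sc_{xS}|\mathbf 1_S(a)-\mathbf 1_S(a')|=\sum_Sc_S|\mathbf 1_S(xa)-\mathbf 1_S(xa')|=\psi(a^{-1}a').
\]
Average them over $x\in A$.

(iii) For $a\in A$ and $c\in C$, apply \eqref{eq:cut} to the pair $(a,ac)$: the left side is $0$, so $\mathbf 1_S(a)=\mathbf 1_S(ac)$ whenever $c_S>0$.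

(iv) Put $\theta_S=\frac12(1-e^{-tc_S})\in[0,\frac12)$. For $\delta\in\{0,1\}$ we have $e^{-tc_S\delta}=(1-\theta_S)+\theta_S(-1)^\delta$. Apply this to $\delta_S=|\mathbf 1_S(a)-\mathbf 1_S(a')|$ and multiply over $S$:
\[
e^{-t\psi(a^{-1}a')}=\sum_Jm_J\,(-1)^{\sum_{S\in J}\delta_S},\qquad m_J=\prod_{S\in J}\theta_S\prod_{S\notin J}(1-\theta_S),
\]
where $J$ runs over the families of subsets of $A$. The numbers $m_J\ge0$ do not depend on $a,a'$ and have sum $1$. Let $S_J$ be the set of points that lie in an odd number of members of $J$. Then $\sum_{S\in J}\delta_S\equiv\mathbf 1_{S_J}(a)-\mathbf 1_{S_J}(a')\pmod2$, and so $1-e^{-t\psi(a^{-1}a')}=\sum_J2m_J|\mathbf 1_{S_J}(a)-\mathbf 1_{S_J}(a')|$.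
\end{proof}

\begin{proposition}[Extension step]\label{prop:step}
Let $A$ be a finite $2$-group, $C$ a proper subgroup of $A$, $\psi\in\mathcal C(A)$ with $\psi|_C=0$, and $\varepsilon>0$. There are a finite $2$-group $Q\supset A$, an involution $g\in Q\setminus A$ centralizing $C$, and $\psi'\in\mathcal C(Q)$ such that
\begin{enumerate}
\item[(a)] $|\psi'(a)-\psi(a)|\le\varepsilon$ for all $a\in A$;
\item[(b)] $\psi'=0$ on the subgroup $C'=C\cup Cg\cong C\times\mathbb Z/2$;
\item[(c)] $|D_{a,a'}\psi'(x)|\le\varepsilon$ for all $a,a'\in A$ and $x\in Q\setminus A$.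
\end{enumerate}
\end{proposition}

Property (a) makes the functions converge, (b) makes the subgroup on which they vanish grow, and (c) gives the decay of the second differences. The tension is between (b) and (c). The obvious group $Q=A\times\langle g\rangle$ does not work: a function $\psi'\in\mathcal C(Q)$ with $\psi'(g)=0$ satisfies $\psi'(xg)=\psi'(x)$ by Lemma~\ref{lem:cut}(iii), so $D_{a,a}\psi'(g)=2\psi'(a)$, which is close to $2\psi(a)$.

\begin{proof}[Proof of Theorem~\ref{thm:A}, assuming Proposition~\ref{prop:step}]
Let $G_1=\{1,s\}$ be the group of order $2$, $C_1=1$, and $\psi_1(1)=0$, $\psi_1(s)=1$. This is a cut function, with weight $\frac12$ on each singleton. Given $(G_k,C_k,\psi_k)$ satisfying the hypotheses of Proposition~\ref{prop:step}, apply it with $\varepsilon=2^{-k-1}$ to obtain $G_{k+1}\supset G_k$, an involution $g_k$, the subgroup $C_{k+1}=C_k\times\langle g_k\rangle$ and $\psi_{k+1}$. Since $g_k\notin G_k$, we have $C_{k+1}\cap G_k=C_k\ne G_k$, so $C_{k+1}$ is a proper subgroup of $G_{k+1}$ and the induction continues. Put $G=\bigcup_kG_k$ and $H=\bigcup_kC_k$. As $C_k\cong(\mathbb Z/2)^{k-1}$,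 the group $H$ is an infinite elementary abelian $2$-group.

By (a), the limit $\Psi(x)=\lim_k\psi_k(x)$ exists for each $x\in G$, and $|\Psi-\psi_k|\le\sum_{l\ge k}2^{-l-1}=2^{-k}$ on $G_k$. We check the hypotheses of Proposition~\ref{prop:criterion}. The conditions defining conditional negative definiteness involve finitely many elements at a time and pass to pointwise limits, so $\Psi$ satisfies them by Lemma~\ref{lem:cut}(i). By (b), $\psi_k$ vanishes on $C_j$ for $k\ge j$, so $\Psi|_H=0$. Next, $\Psi(s)\ge1-\frac12>0$. Finally, let $a,a'\in G_j$ and $x\in G_{k+1}\setminus G_k$ with $k\ge j$. The four points in $D_{a,a'}\Psi(x)$ lie in $G_{k+1}$, so (c) gives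
\[
|D_{a,a'}\Psi(x)|\le|D_{a,a'}\psi_{k+1}(x)|+4\cdot2^{-k-1}\le5\cdot2^{-k-1}.
\]
Hence $|D_{a,a'}\Psi|\le5\cdot2^{-k-1}$ outside the finite set $G_k$, for every $k\ge j$.

Proposition~\ref{prop:criterion} gives $\mathcal H_{\mathbb R}$, $\pi$ and $b$. The complexification of $\pi$ is a unitary representation whose coefficients are complex combinations of those of $\pi$, so it is $C_0$, and $b$ is a cocycle for it. Let $\alpha(x)v=\pi(x)v+b(x)$; continuity is automatic. The infinite group $H$ fixes $0$, so $\alpha$ is not proper. The orbit $\alpha(G)0=b(G)$ is unbounded, so $\alpha$ has no fixed point.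
\end{proof}

\begin{remark}
The stabilizer $H'=\{\Psi=0\}$ of $0$ contains $H$, so it is infinite. It has infinite index, since $b$ is unbounded and constant on each coset $xH'$, and it is almost malnormal by Lemma~\ref{lem:unique}(ii).
\end{remark}

\section{The first step: dihedral groups}\label{sec:dihedral}

Take $A=\{1,a\}$, $C=1$ and $\psi(a)=1$. Only $D_{a,a}$ has to be controlled. By \eqref{eq:additive} we expect $\psi'(aga)\approx2$, $\psi'(agaga)\approx3$, and so on: $\psi'$ should count the letters $a$.

Let $Z$ be either $\mathbb Z$ or $\mathbb Z/2n$ with $n\ge2$ a power of $2$, and let $Q$ be the group of permutations of $Z$ generated by the reflections $a\colon i\mapsto1-i$ and $g\colon i\mapsto-i$. The product $\rho=ag$ is the translation $i\mapsto i+1$, and $Q$ consists of the maps $\rho^i\colon j\mapsto i+j$ and $\rho^ig\colon j\mapsto i-j$. It is the infinite dihedral group, or the dihedral group of order $4n$, and $A=\{\rho^0,\rho g\}$. Let $h$ be an even function on $Z$ with $h(0)=0$, and consider the function $\chi(x)=h(x\cdot0)$ on $Q$. It vanishes at $g$. Since $a\cdot0=1$ and $h(a\cdot j)=h(j-1)$,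
\[
D_{a,a}\chi(x)=h(x\cdot0-1)+h(x\cdot1)-h(x\cdot1-1)-h(x\cdot0).
\]
With $\Delta h(i)=h(i-1)+h(i+1)-2h(i)$, this reads
\begin{equation}\label{eq:dihedral}
D_{a,a}\chi(\rho^i)=\Delta h(i),\qquad D_{a,a}\chi(\rho^ig)=-\Delta h(i-1).
\end{equation}

On $\mathbb Z$ take $h(i)=|i|$. Then $\Delta h(i)=0$ for $i\ne0$, so $D_{a,a}\chi$ vanishes outside $A$: properties (a), (b), (c) hold with no error, but $Q$ is infinite.

On $\mathbb Z/2n$ take for $h(i)$ the distance $\|i\|$ from $i$ to $0$ along the cycle, and call the resulting function $\varphi$. It is a cut function. Indeed $Q$ acts by isometries of the cycle, so $\varphi(x^{-1}x')=\|x\cdot0-x'\cdot0\|$; and two points at distance $d$ are separated by exactly $2d$ of the $2n$ arcs of $n$ consecutive points, so we give weight $\frac12$ to each set $\{x:x\cdot0\in I\}$, $I$ such an arc. Now $h$ has a second corner: $\Delta h(n)=-2$. By \eqref{eq:dihedral}, $D_{a,a}\varphi$ vanishes outside $A\cup\rho^nA$, but it equals $\pm2$ on $\rho^nA$, however large $n$ is.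

The remedy is that the new corner lies where $\varphi$ is large, so it can be flattened. Let $\psi'=\frac1t(1-e^{-t\varphi})$, a cut function by Lemma~\ref{lem:cut}(iv); it corresponds to $h_t(i)=\frac1t(1-e^{-t\|i\|})$. Then $\psi'(g)=0$, $|\psi'(a)-1|\le t/2$, and
\[
|\Delta h_t(i)|=\tfrac1te^{-t\|i\|}(e^t+e^{-t}-2)\quad(i\ne0,n),\qquad|\Delta h_t(n)|=\tfrac2te^{-tn}(e^t-1).
\]
The first quantity is at most $\frac1t(e^t+e^{-t}-2)$, which tends to $0$ with $t$. Once $t$ is fixed, the second tends to $0$ as $n\to\infty$. Choosing $t$ small and then $n$ large proves Proposition~\ref{prop:step} in this case.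

The general proof has the same three parts: a finite group in which all new relations between $A$ and $g$ are long, a function $\varphi$ that is exactly additive except on elements where it is large, and the damping $\frac1t(1-e^{-t\varphi})$. The line on which the infinite dihedral group acts is replaced, in spirit, by the tree of the amalgam $A*_C(C\times\mathbb Z/2)$, and the long cycle by a finite graph of large girth.

\section{Coset graphs and doubling of the girth}\label{sec:graphs}

Fix a finite $2$-group $A$ and a proper subgroup $C$. A pair $(P,g)$ is \emph{admissible} if $P$ is a finite $2$-group containing $A$ and $g\in P\setminus A$ is an involution centralizing $C$. Then $B=C\cup Cg$ is a subgroup isomorphic to $C\times\mathbb Z/2$, and $A\cap B=C$ because $Cg$ is disjoint from $A$.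

Let $X(P)$ be the bipartite graph with vertex set $P/A\sqcup P/B$ and edge set $P/C$, in which the edge $pC$ joins the \emph{$A$-vertex} $pA$ to the \emph{$B$-vertex} $pB$. The group $P$ acts on it by left multiplication. Two edges $pC$, $p'C$ share their $A$-vertex if and only if $p^{-1}p'\in A$, and their $B$-vertex if and only if $p^{-1}p'\in B$. If they share both, then $p^{-1}p'\in C$; so the graph is simple. The degrees are $[A:C]\ge2$ and $[B:C]=2$. We shall use three times that a nonempty finite simple graph with all degrees at least $2$ contains a cycle (follow a path without turning back until a vertex repeats). Thus $X(P)$ has a cycle, and its \emph{girth} $\gamma(P)$, the length of a shortest cycle, is at least $4$, since the graph is simple and bipartite. A cycle of length $2k$ is a relation $a_0b_0\cdots a_{k-1}b_{k-1}=1$ with $a_i\in A\setminus C$, $b_i\in B\setminus C$.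

To destroy short relations while staying among $2$-groups, we let group elements remember, modulo $2$, the edges they have crossed. Let $\mathbb F_2[P/C]$ be the $\mathbb F_2$-vector space with basis the edges, write $[p]$ for the basis vector of $pC$, and call its elements \emph{chains}. The group $P$ acts by $p[p']=[pp']$. The semidirect product $\mathbb F_2[P/C]\rtimes P$, with $(f,p)(f',p')=(f+pf',pp')$, is a finite $2$-group. The map
\[
j\colon A\to\mathbb F_2[P/C]\rtimes P,\qquad j(a)=([1]+[a],a),
\]
is an injective homomorphism, since $[1]+[a]+a([1]+[a'])=[1]+[aa']$. For $c\in C$ we have $[c]=[1]$, so $j(c)=(0,c)$. Hence $g^\sharp=(0,g)$ is an involution centralizing $j(C)$, and $g^\sharp\notin j(A)$ as $g\notin A$. Let $P^\sharp=\langle j(A),g^\sharp\rangle$. Identifying $A$ with $j(A)$, the pair $(P^\sharp,g^\sharp)$ is admissible, and its subgroup $j(C)\cup j(C)g^\sharp$ is $B^\sharp=\{(0,b):b\in B\}$.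

Write $x=(f_x,p_x)$ for $x\in P^\sharp$. The multiplication law gives, for $x,x'\in P^\sharp$, $a\in A$, $b\in B$,
\begin{equation}\label{eq:rules}
f_{xj(a)}=f_x+[p_x]+[p_xa],\qquad f_{x(0,b)}=f_x,\qquad f_{x^{-1}x'}=p_x^{-1}(f_x+f_{x'}).
\end{equation}
Every element of $P^\sharp$ is a product
\begin{equation}\label{eq:word}
x=j(a_0)(0,b_0)\cdots j(a_{k-1})(0,b_{k-1})\qquad(a_i\in A,\ b_i\in B).
\end{equation}
To such a product attach $u_0=1$, $u_{2i+1}=u_{2i}a_i$, $u_{2i+2}=u_{2i+1}b_i$ in $P$. The edges $u_{2i}C$ and $u_{2i+1}C$ share their $A$-vertex, and $u_{2i+1}C$ and $u_{2i+2}C$ share their $B$-vertex. By \eqref{eq:rules}, the factor $j(a_i)$ adds $[u_{2i}]+[u_{2i+1}]$ to the chain and the factor $(0,b_i)$ adds nothing. Therefore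
\begin{equation}\label{eq:walk}
p_x=u_{2k},\qquad f_x=\sum_{l=0}^{2k-1}[u_l].
\end{equation}

\begin{example}\label{ex:dihedral}
Let $A=\{1,a\}$, $C=1$, and let $P=\langle a,g\rangle$ be dihedral of order $2n$, $n\ge2$ a power of $2$. Then $X(P)$ is a cycle whose $2n$ edges are, in order, $[1],[a],[ag],[aga],\dots$ (Figure~\ref{fig:octagon}). By \eqref{eq:walk}, the chain of $(j(a)g^\sharp)^i$ is the sum of the first $2i$ terms of this periodic sequence. For $i=n$ we get the element $(f,1)$ with $f$ the sum of all edges, which has order $2$. So $j(a)g^\sharp$ has order $2n$, the group $P^\sharp$ is dihedral of order $4n$, and the girth passes from $2n$ to $4n$.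
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.5]
\foreach \i in {0,...,7} \coordinate (v\i) at ({180-45*\i}:1);
\draw (v4)--(v5)--(v6)--(v7)--(v0);
\draw[line width=2pt] (v0)--(v1)--(v2)--(v3)--(v4);
\foreach \i in {1,3,5,7} \fill (v\i) circle (2pt);
\foreach \i in {0,2,4,6} \filldraw[fill=white] (v\i) circle (2pt);
\foreach \i/\w in {0/1,1/a,2/ag,3/aga,4/agag,5/gag,6/ga,7/g}
  \node at ({157.5-45*\i}:1.28) {$[\w]$};
\end{tikzpicture}
\caption{The coset graph $X(P)$ of the dihedral group $P=\langle a,g\rangle$ of order $8$, with $A=\langle a\rangle$, $B=\langle g\rangle$, $C=1$. Edges are elements of $P$, black vertices are cosets of $A$, white vertices are cosets of $B$. The bold edges form the chain $f_x=[1]+[a]+[ag]+[aga]$ of $x=j(a)g^\sharp j(a)\in P^\sharp$; it is nonzero at two black vertices, one for each letter $a$.}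
\label{fig:octagon}
\end{figure}

\begin{lemma}\label{lem:girth}
$\gamma(P^\sharp)\ge2\gamma(P)$.
\end{lemma}

\begin{proof}
Take a cycle of length $2k$ in $X(P^\sharp)$, with edges $x_0C,\dots,x_{2k-1}C$ in cyclic order, numbered so that $x_0C$ and $x_1C$ share an $A$-vertex; put $x_{2k}=x_0$. Consecutive edges are distinct, so $x_{2i}^{-1}x_{2i+1}=j(a_i)$ with $a_i\in A\setminus C$ and $x_{2i+1}^{-1}x_{2i+2}=(0,b_i)$ with $b_i\in B\setminus C$. The product \eqref{eq:word} of these elements telescopes to $x_0^{-1}x_{2k}=1$. By \eqref{eq:walk}, $u_{2k}=u_0$ and $\sum_{l=0}^{2k-1}[u_l]=0$, so every edge of $X(P)$ occurs an even number of times in the cyclic sequence $u_0C,\dots,u_{2k-1}C$.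

Let $Y$ be the subgraph of $X(P)$ formed by the edges that occur. Each $u_lC$ shares its $A$-vertex with one cyclic neighbor and its $B$-vertex with the other, and both neighbors are different from $u_lC$ because $a_i,b_i\notin C$. So all degrees in $Y$ are at least $2$, and $Y$ contains a cycle. It therefore has at least $\gamma(P)$ edges, each occurring at least twice. Hence $2k\ge2\gamma(P)$.
\end{proof}

The pair $(A\times\langle g_0\rangle,g_0)$, with $g_0$ of order $2$, is admissible. Iterating $\sharp$ from it gives admissible pairs of arbitrarily large girth.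

For an $A$-vertex $y$ and a chain $f$, let $f|_y$ be the part of $f$ supported on the edges at $y$. The next lemma generalizes the fact that, in Example~\ref{ex:dihedral}, the chain of the nontrivial element with $p_x=1$ is the whole cycle.

\begin{lemma}\label{lem:kernel}
If $n\in P^\sharp$, $n\ne1$ and $p_n=1$, then $f_n|_y\ne0$ for at least $\gamma(P)/2$ of the $A$-vertices $y$ of $X(P)$.
\end{lemma}

\begin{proof}
Write $n$ in the form \eqref{eq:word}. Then $u_{2k}=u_0=1$, and the sum \eqref{eq:walk} can be grouped in two ways:
\[
f_n=\sum_{i=0}^{k-1}\bigl([u_{2i}]+[u_{2i+1}]\bigr)=\sum_{i=0}^{k-1}\bigl([u_{2i+1}]+[u_{2i+2}]\bigr).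
\]
The parity of the number of edges of a chain at a given vertex is a linear function of the chain. Each term of the first sum is $0$ or consists of two edges with the same $A$-vertex, so $f_n$ has an even number of edges at every $A$-vertex. The second sum gives the same at every $B$-vertex. Since $n=(f_n,1)\ne1$, the chain $f_n$ is nonzero. Its support is a nonempty graph with all degrees even and positive, so it contains a cycle, of length at least $\gamma(P)$. Half of the vertices of this cycle are $A$-vertices.
\end{proof}

\section{Proof of the extension step}\label{sec:step}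

Let $A,C,\psi,\varepsilon$ be as in Proposition~\ref{prop:step}. We would like to define $\varphi(x)=\sum_i\psi(a_i)$ for a product \eqref{eq:word}, but in a finite group this depends on the product chosen. The chain $f_x$ does not, and each factor $j(a_i)$ contributes to it a translate of $[1]+[a_i]$, located at one $A$-vertex. So we measure $f_x$ vertex by vertex. The walk may pass several times through the same $A$-vertex, and then $f_x|_y$ is not a sum of just two edges. We therefore need to extend $\psi$ from the chains $[1]+[a]$ to all of $\mathbb F_2[A/C]$. This is what the cut representation provides.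

\subsection*{Measuring chains at one vertex}
By Lemma~\ref{lem:cut}(ii),(iii), $\psi$ has left-invariant weights $c_S$ supported on unions of cosets $aC$, which we regard as subsets $S\subset A/C$. Let $m=[A:C]$ and $\eta=\varepsilon/2$. For $z\in\mathbb F_2[A/C]$ and $S\subset A/C$, let $\lambda_S(z)\in\mathbb F_2$ be the sum of the coordinates of $z$ indexed by $S$. With $|0|=0$ and $|1|=1$ on $\mathbb F_2$, put
\[
\kappa(z)=\sum_{S\subset A/C}\bigl(c_S+\eta\,2^{1-m}\bigr)|\lambda_S(z)|.
\]
The function $\kappa$ is $A$-invariant, because $\lambda_S(az)=\lambda_{a^{-1}S}(z)$ and the weights are invariant, and $\kappa(0)=0$. If $z\ne0$, choose a coset $s$ in its support; adding or removing $s$ from $S$ changes $\lambda_S(z)$, so $\lambda_S(z)=1$ for exactly $2^{m-1}$ subsets $S$. The extra weights thus contribute exactly $\eta$, and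
\begin{equation}\label{eq:kappa}
\kappa(z)\ge\eta\quad(z\ne0),\qquad\kappa([1]+[a])=\tilde\psi(a):=\psi(a)+\eta\,\mathbf 1_{A\setminus C}(a).
\end{equation}
For the second formula, note that $|\lambda_S([1]+[a])|=|\mathbf 1_S(C)-\mathbf 1_S(aC)|$ and use \eqref{eq:cut}. The extra weights are there for the first inequality: without them $\kappa$ could vanish on nonzero chains, and Lemma~\ref{lem:kernel} would give no lower bound.

\subsection*{Parameters}
Let $M=\max_A\tilde\psi$, which is at least $\eta>0$ as $C\ne A$. As in Section~\ref{sec:dihedral}, we choose first the damping parameter and then the girth. Let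
\[
t=\min\Bigl\{\frac1M,\frac{\varepsilon}{e^2M^2}\Bigr\},
\]
choose $R>0$ with $\frac2te^{-t(R-3M)}\le\varepsilon$, and choose an admissible pair $(P,g)$ with $\gamma(P)\ge2R/\eta$. Let $Q=P^\sharp$, containing $A$ through $j$, with the involution $g^\sharp$.

\subsection*{The additive function}
View $\mathbb F_2[A/C]$ as the space of chains supported on the edges at the vertex $A$. For an $A$-vertex $y=pA$ and a chain $f$, put $\kappa_y(f)=\kappa(p^{-1}(f|_y))$; this does not depend on the choice of $p\in y$, by $A$-invariance of $\kappa$. Put
\[
\nu(f)=\sum_{y\in P/A}\kappa_y(f),\qquad\varphi(x)=\nu(f_x)\quad(x\in Q).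
\]
Since $\kappa_{py}(pf)=\kappa_y(f)$, the function $\nu$ is $P$-invariant. By construction $\nu(f)=\sum_iw_i|\lambda_i(f)|$ for finitely many weights $w_i\ge0$ and linear functionals $\lambda_i$ with values in $\mathbb F_2$. As $|u+u'|\le|u|+|u'|$ in $\mathbb F_2$, we have $\nu(f+f')\le\nu(f)+\nu(f')$; and since $f=(f+f')+f'$,
\begin{equation}\label{eq:lip}
|\nu(f+f')-\nu(f)|\le\nu(f').
\end{equation}
The last rule in \eqref{eq:rules} and $P$-invariance give
\begin{equation}\label{eq:kernel}
\varphi(x^{-1}x')=\nu(f_x+f_{x'})=\sum_iw_i\,|\mathbf 1_{S_i}(x)-\mathbf 1_{S_i}(x')|,\qquad S_i=\{x\in Q:\lambda_i(f_x)=1\}.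
\end{equation}
So $\varphi\in\mathcal C(Q)$. By Lemma~\ref{lem:kernel} and \eqref{eq:kappa},
\begin{equation}\label{eq:large}
\varphi(n)\ge\eta\,\gamma(P)/2\ge R\qquad\text{if }n\in Q,\ n\ne1,\ p_n=1.
\end{equation}
In Example~\ref{ex:dihedral} with $\psi(a)=1$, the value $\varphi(x)$ is $1+\eta$ times the number of $A$-vertices at which $f_x$ is nonzero. For $x=\rho^i$ or $\rho^ig^\sharp$, with $\rho=j(a)g^\sharp$, this number is $\|i\|$, so we recover the function of Section~\ref{sec:dihedral} up to the factor $1+\eta$.

\subsection*{The damped function}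
Let $\psi'=\frac1t(1-e^{-t\varphi})$. It belongs to $\mathcal C(Q)$ by Lemma~\ref{lem:cut}(iv). We verify (a), (b), (c).

\smallskip
(a) The chain $f_{j(a)}=[1]+[a]$ is supported at the vertex $A$, so $\varphi(a)=\tilde\psi(a)$ by \eqref{eq:kappa}. For $u\ge0$ we have $0\le u-\frac1t(1-e^{-tu})\le tu^2/2$. Hence $|\psi'(a)-\psi(a)|\le tM^2/2+\eta\le\varepsilon/(2e^2)+\varepsilon/2\le\varepsilon$.

\smallskip
(b) The elements of $C'=B^\sharp$ have chain $0$, so $\varphi$ and $\psi'$ vanish on them.

\smallskip
(c) Let $a,a'\in A$ and $x\in Q\setminus A$. Put $f=f_x$, $q=[1]+[a]$ and $r=[p_x]+[p_xa']=p_x([1]+[a'])$. Then $q$ is supported at the vertex $A$, $r$ is supported at the vertex $p_xA$, and $\nu(q)=\tilde\psi(a)\le M$, $\nu(r)=\tilde\psi(a')\le M$. By \eqref{eq:rules} and \eqref{eq:kernel},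
\[
\varphi(x)=\nu(f),\quad\varphi(a^{-1}x)=\nu(f+q),\quad\varphi(xa')=\nu(f+r),\quad\varphi(a^{-1}xa')=\nu(f+q+r).
\]
The constants $\frac1t$ cancel in the second difference, so
\begin{equation}\label{eq:D}
D_{a,a'}\psi'(x)=\tfrac1t\bigl(e^{-t\nu(f)}+e^{-t\nu(f+q+r)}-e^{-t\nu(f+q)}-e^{-t\nu(f+r)}\bigr).
\end{equation}

\emph{Case $p_x\notin A$.} The vertices $A$ and $p_xA$ are distinct, so $q$ and $r$ change different terms of the sum defining $\nu$. With $d_1=\nu(f+q)-\nu(f)$ and $d_2=\nu(f+r)-\nu(f)$ we thus have $\nu(f+q+r)=\nu(f)+d_1+d_2$; in other words $D_{a,a'}\varphi(x)=0$. By \eqref{eq:lip}, $|d_i|\le M$. Now \eqref{eq:D} factors, and $|1-e^{-td_i}|\le e^{tM}-1\le tMe^{tM}$, so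
\[
|D_{a,a'}\psi'(x)|=\tfrac1te^{-t\nu(f)}\,|1-e^{-td_1}|\,|1-e^{-td_2}|\le tM^2e^{2tM}\le tM^2e^2\le\varepsilon .
\]

\emph{Case $p_x=a_0\in A$.} Now $q$ and $r$ act at the same vertex and there is no additivity; these $x$ play the role of the coset $\rho^nA$ in Section~\ref{sec:dihedral}. The element $n=j(a_0)^{-1}x$ has $p_n=1$, and $n\ne1$ because $x\notin A$. By \eqref{eq:large} and \eqref{eq:kernel}, $R\le\varphi(n)=\nu(f_{j(a_0)}+f)\le M+\nu(f)$. By \eqref{eq:lip}, the four values of $\nu$ in \eqref{eq:D} are then at least $R-3M$. The bracket in \eqref{eq:D} is a difference of two numbers in $[0,2e^{-t(R-3M)}]$, so $|D_{a,a'}\psi'(x)|\le\frac2te^{-t(R-3M)}\le\varepsilon$.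

\smallskip
This proves Proposition~\ref{prop:step}, and with it Theorem~\ref{thm:A}. \qed

\begin{remark}
The hypothesis $\psi|_C=0$ lets the weights live on $A/C$, the set of edges at an $A$-vertex; this is what allows $j(c)=(0,c)$ to lie in $B^\sharp$, where $\varphi$ vanishes. That $g$ centralizes $C$ makes $C\cup Cg$ a group and $H$ abelian. The hypothesis that $A$ is a $2$-group is used only to know that the groups $P$ and $Q$ are $2$-groups.
\end{remark}

\section{Actions on $L^p$}\label{sec:Lp}

We prove Theorem~\ref{thm:B}. Let $\mathcal H_{\mathbb R}$, $\pi$, $b$ be as in the proof of Theorem~\ref{thm:A}. The plan is to embed $\mathcal H_{\mathbb R}$ in $L^p$ of a Gaussian probability space, where all $L^p$-norms are proportional to the Hilbert norm, and to extend $\pi$ to that space. The extended representation fixes the constants, so it is not $C_0$. We restrict it to the odd functions, which contain the image of $\mathcal H_{\mathbb R}$, have mean zero, and form a space isometric to $L^p([0,1])$.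

\subsection*{The Gaussian space}
Let $(e_i)_{i\in I}$ be an orthonormal basis of $\mathcal H_{\mathbb R}$; the set $I$ is countable and nonempty, and we assume $1\in I$. Let $\Omega=\mathbb R^I$ with the product $\mathbb P$ of standard Gaussian measures, let $\mathbb E$ be the integral against $\mathbb P$, and let $W\colon\mathcal H_{\mathbb R}\to L^2(\Omega)$ be the linear isometry sending $e_i$ to the coordinate $\omega_i$. Each $W(h)$ is a centered Gaussian variable of variance $\|h\|^2$: this holds for finite combinations of the $e_i$, and passes to $L^2$-limits through characteristic functions. Hence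
\[
\|W(h)\|_p=c_p\|h\|,\qquad\mathbb E\,e^{W(h)}=e^{\|h\|^2/2},
\]
where $c_p>0$ is the $L^p$-norm of a standard Gaussian variable. Moreover $W$ sends orthonormal families to independent standard Gaussian variables, since $\mathbb E\exp\bigl(\sqrt{-1}\sum_lt_lW(h_l)\bigr)=\prod_le^{-t_l^2/2}$ for orthonormal $h_l$.

\subsection*{The representation}
For an orthogonal operator $U$ on $\mathcal H_{\mathbb R}$, the map $\theta_U(\omega)=(W(Ue_i)(\omega))_{i\in I}$ is defined almost everywhere and preserves $\mathbb P$, because the $W(Ue_i)$ are independent standard Gaussian variables. So $T_UF=F\circ\theta_U$ is a linear isometry of every $L^p(\Omega)$. We have $T_UW(h)=W(Uh)$: this holds for $h=e_i$ by definition, and both sides are linear and $L^2$-continuous in $h$. If $F=\phi(\omega_{i_1},\dots,\omega_{i_l})$ depends on finitely many coordinates, then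
\[
T_UT_{U'}F=\phi\bigl(T_UW(U'e_{i_1}),\dots,T_UW(U'e_{i_l})\bigr)=\phi\bigl(W(UU'e_{i_1}),\dots,W(UU'e_{i_l})\bigr)=T_{UU'}F .
\]
Such functions are dense in $L^p(\Omega)$ for $p<\infty$, so $T_UT_{U'}=T_{UU'}$; also $T_{\mathrm{id}}=\mathrm{id}$. Thus $T_g:=T_{\pi(g)}$ is an isometric representation of $G$ on $L^p(\Omega)$. It commutes with $T_{-\mathrm{id}}$, which is the map $F\mapsto F(-\,\cdot\,)$, so it preserves the closed subspace $L^p_{\mathrm{odd}}$ of odd functions.

Let $\Omega_+=\{\omega_1>0\}$. If $F$ is odd then $|F|$ is even, and $\{\omega_1=0\}$ is null, so $\mathbb E|F|^p=2\int_{\Omega_+}|F|^p\,d\mathbb P$. Every function on $\Omega_+$ has an odd extension. Hence restriction is an isometry of $L^p_{\mathrm{odd}}$ onto $L^p(\Omega_+,2\mathbb P)$. An atomless probability measure on a standard Borel space is isomorphic to Lebesgue measure on $[0,1]$, and $(\Omega_+,2\mathbb P)$ is of this kind since $\omega_1$ has a continuous law. So $L^p_{\mathrm{odd}}\cong L^p([0,1])$.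

\subsection*{Mixing}
Let $\mathcal E_h=e^{W(h)-\|h\|^2/2}$ for $h\in\mathcal H_{\mathbb R}$. These functions span a dense subspace of $L^2(\Omega)$; see \cite{Janson}. We have $\mathbb E\,\mathcal E_h=1$, $T_g\mathcal E_h=\mathcal E_{\pi(g)h}$, and $\mathbb E(\mathcal E_h\mathcal E_k)=e^{(\|h+k\|^2-\|h\|^2-\|k\|^2)/2}=e^{\langle h,k\rangle}$. Since $\pi$ is $C_0$,
\[
\mathbb E\bigl(T_g\mathcal E_h\cdot\mathcal E_k\bigr)=e^{\langle\pi(g)h,k\rangle}\longrightarrow1=\mathbb E\,\mathcal E_h\cdot\mathbb E\,\mathcal E_k\qquad(g\to\infty).
\]
The bilinear forms $(F,K)\mapsto\mathbb E(T_gF\cdot K)-\mathbb EF\cdot\mathbb EK$ on $L^2(\Omega)$ have norm at most $2$, so by density they tend to $0$ for all $F,K\in L^2(\Omega)$. If $F$ is odd, then $\mathbb EF=0$ and $\mathbb E(T_gF\cdot K)\to0$.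

\subsection*{The $C_0$ property on $L^p_{\mathrm{odd}}$}
Let $\frac1p+\frac1q=1$. By the Hahn--Banach theorem and the duality $(L^p)^*=L^q$, every continuous functional on $L^p_{\mathrm{odd}}$ is $F\mapsto\mathbb E(FK)$ for some $K\in L^q(\Omega)$. Let $F\in L^p_{\mathrm{odd}}$ and $\delta>0$. For large $r$, the truncation $F'=F\mathbf 1_{\{|F|\le r\}}$ is odd, bounded, and satisfies $\|F-F'\|_p\le\delta$. Choose a bounded $K'$ with $\|K-K'\|_q\le\delta$: a truncation of $K$ if $q<\infty$, and $K$ itself if $q=\infty$. By H\"older's inequality, for all $g$,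
\[
|\mathbb E(T_gF\cdot K)-\mathbb E(T_gF'\cdot K')|\le\delta\|K\|_q+\delta\|F\|_p ,
\]
and $\mathbb E(T_gF'\cdot K')\to0$ by mixing. As $\delta$ is arbitrary, $\mathbb E(T_gF\cdot K)\to0$.

\subsection*{The cocycle}
Each $W(h)$ is odd, since $T_{-\mathrm{id}}W(h)=W(-h)$. The map $\beta(g)=W(b(g))\in L^p_{\mathrm{odd}}$ satisfies $\beta(gg')=W(b(g))+W(\pi(g)b(g'))=\beta(g)+T_g\beta(g')$, and $\|\beta(g)\|_p=c_p\|b(g)\|$. So $\beta$ vanishes on $H$ and is unbounded. The action $F\mapsto T_gF+\beta(g)$ on $L^p_{\mathrm{odd}}\cong L^p([0,1])$ has $C_0$ linear part, the infinite group $H$ fixes $0$, and the orbits are unbounded; it is therefore neither proper nor has a fixed point. Every step holds for real and for complex scalars. This proves Theorem~\ref{thm:B}. \qed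

\begin{thebibliography}{9}

\bibitem{BHV}
Bekka, de la Harpe, Valette, \emph{Kazhdan's Property (T)}.

\bibitem{CTV}
Yves de Cornulier, Romain Tessera, Alain Valette, \emph{Isometric group actions on Banach spaces and representations vanishing at infinity}, arXiv:math/0612398 (2006).

\bibitem{Janson}
Janson, \emph{Gaussian Hilbert Spaces}.

\end{thebibliography}
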